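\title{Cancellation of projective modules over polynomial and Laurent polynomial extensions of finite-dimensional rings}

\begin{abstract}
Let $R$ be a commutative ring of finite Krull dimension, not necessarily noetherian, and let $S=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]$. We prove that every finitely generated projective $S$-module of rank $r>\dim S-(m+n)$ is cancellative. The proof has two parts. First, the elementary group acts transitively on unimodular rows over $S$ of length at least $\max(3,\dim S-(m+n)+2)$; the main point is that inverting suitable ``monic'' polynomials lowers the dimension of $S$ by $m+n$. Second, transitivity passes from rows to projective modules by an induction on $\dim R$ that uses the statement about rows only over integral extensions of quotients of $R$. The bound on the rank cannot be weakened to $r\ge\dim S-(m+n)$.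
\end{abstract}

\section{Introduction}

Throughout the paper, rings are commutative with $1$ and are not assumed to be noetherian, and $\dim$ denotes Krull dimension. A finitely generated projective module $P$ over a ring $A$ is \emph{cancellative} if, whenever $A^k\oplus P\cong A^k\oplus P'$ for some integer $k\ge1$ and some projective $A$-module $P'$, it follows that $P\cong P'$. Nothing changes if $A^k$ is replaced by an arbitrary finitely generated projective module $Q$: choose $Q'$ with $Q\oplus Q'\cong A^k$ and add $Q'$ to both sides. ``Rank $r$'' always means constant rank $r$, that is, $P_{\mathfrak p}\cong A_{\mathfrak p}^r$ for every prime $\mathfrak p$.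

Cancellation can fail when the rank is as small as the dimension: the tangent module of an even-dimensional real sphere becomes free after adding one free summand but is not free (Section~\ref{sec:bound}). Above the dimension it holds: over a ring $A$ of finite dimension, modules of rank $r>\dim A$ are cancellative, which is the case $n=m=0$ of Theorem~\ref{thm:cancel} below. Consider now
\[
S=S_R=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}],\qquad N=n+m .
\]
The bound $r>\dim S$ grows with the number of variables, and this is wasteful. If $R$ is a field, every finitely generated projective $S$-module is free by the theorems of Quillen--Suslin and Swan \cite{Swan}, so every one is cancellative, although $\dim S=N$. One is led to guess that the variables should cost nothing. For noetherian $R$ of dimension $d$, Lindel proved that projective $S$-modules of rank $r\ge\max\{d+1,2\}$ are cancellative; see \cite{Gupta}.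

For noetherian $R$ one has $\dim S=\dim R+N$. In general the number
\[
\delta(R)=\delta_{n,m}(R)=\dim S_R-N
\]
satisfies $\delta(R)\ge\dim R$ for $R\neq0$, and the inequality can be strict.

\begin{example}\label{ex:jump}
Let $F$ be a field, $K=F(u)$, and let $R=F+tK[[t]]$ be the ring of power series over $K$ with constant term in $F$. It is local with maximal ideal $\mathfrak m=tK[[t]]$. If $0\ne x\in\mathfrak m$ has order $j$ in $t$ and $y\in\mathfrak m$, then $y^{j+1}\in x\mathfrak m$; so $\mathfrak m$ is the only nonzero prime and $\dim R=1$. Let $\mathfrak P$ be the kernel of $R[X]\to K[[t]]$, $X\mapsto u$. It contains $tX-tu$ and does not contain $t$. If $\sum r_iX^i\in\mathfrak P$, then the constant terms satisfy $\sum r_i(0)u^i=0$, so all $r_i$ lie in $\mathfrak m$ because $u$ is transcendental over $F$. Hence $0\subsetneq\mathfrak P\subsetneq\mathfrak m[X]\subsetneq(\mathfrak m,X)$ is a chain of primes. Since $\dim R[X]\le2\dim R+1=3$, we get $\delta_{1,0}(R)=2>1=\dim R$.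
\end{example}

So ``the variables cost nothing'' has two readings, $r>\dim R$ and $r>\delta(R)$. For one variable the following results are recorded in \cite{Gupta}. Let $R$ have dimension $d$, let $S=R[X]$ or $R[X,1/X]$, and let $P$ be a finitely generated projective $S$-module of rank $r$. Then $P$ is cancellative if either (1) $P$ has a unimodular element and $r\ge d+1$, or (2) $r\ge\dim S$. Condition (2) says $r>\dim S-1=\delta(R)$. This suggests the question posed in \cite{Gupta}.

\begin{quote}
\emph{Let $R$ be a ring of finite dimension, $S=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]$, and let $P$ be a finitely generated projective $S$-module of rank $r>\dim S-(m+n)$. Is $P$ cancellative?}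
\end{quote}

The answer is yes. To state the results we need the following notions. An element $x$ of a projective $A$-module $Q$ is \emph{unimodular} if $\psi(x)=1$ for some $\psi\in Q^*=\operatorname{Hom}_A(Q,A)$; the set of such elements is $\operatorname{Um}(Q)$. For $Q=A^k$ we write $\operatorname{Um}_k(A)$; its elements are the rows $(v_1,\dots,v_k)$ whose entries generate the unit ideal. For $i\ne j$ and $x\in A$ let $E_{ij}(x)=1+xe_ie_j^T$ be the elementary matrix, and let $E_k(A)$ be the group generated by the elementary matrices of size $k$; it acts on rows from the right. For a projective module $P$, the group $\operatorname{ETrans}(A\oplus P)$ of \emph{elementary transvections} is generated by the automorphisms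
\[
(a,p)\mapsto(a+\varphi(p),\,p)\quad(\varphi\in P^*),\qquad (a,p)\mapsto(a,\,p+aq)\quad(q\in P)
\]
of $A\oplus P$. In the three theorems below, $R$ is a ring of finite dimension and $S=S_R$.

\begin{theorem}\label{thm:rows}
If $k\ge\max(3,\delta(R)+2)$, then $E_k(S)$ acts transitively on $\operatorname{Um}_k(S)$.
\end{theorem}

\begin{theorem}\label{thm:cancel}
Let $P$ be a finitely generated projective $S$-module of rank $r$.
\begin{enumerate}
\item[(i)] If $r\ge\max(2,\delta(R)+1)$, then $\operatorname{ETrans}(S\oplus P)$ acts transitively on $\operatorname{Um}(S\oplus P)$.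
\item[(ii)] If $r>\dim S-(m+n)$, then $P$ is cancellative.
\end{enumerate}
\end{theorem}

The bridge between the two is a reduction in which the number $\delta(R)$ plays no role.

\begin{theorem}\label{thm:reduction}
Let $r\ge2$. Suppose that for every ring $R'$ which is an integral extension of a quotient ring of $R$, the group $E_{r+1}(S_{R'})$ acts transitively on $\operatorname{Um}_{r+1}(S_{R'})$. Then $\operatorname{ETrans}(S\oplus P)$ acts transitively on $\operatorname{Um}(S\oplus P)$ for each finitely generated projective $S$-module $P$ of rank $r$.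
\end{theorem}

Section~\ref{sec:prelim} collects standard facts, and Section~\ref{sec:model} runs the whole argument on $\mathbb Z[Y^{\pm1}]$. Theorem~\ref{thm:rows} is proved in Sections~\ref{sec:height}--\ref{sec:rows}, Theorems~\ref{thm:reduction} and~\ref{thm:cancel} in Sections~\ref{sec:relative} and~\ref{sec:modules}. Section~\ref{sec:bound} discusses the bound on the rank.

\section{Dimension, elementary matrices, transvections}\label{sec:prelim}

\subsection*{Primes and dimension}
The zero ring has dimension $-1$. We use the following textbook facts about a ring $A$.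
\begin{enumerate}
\item[(D1)] Let $U$ be a multiplicative set. The primes of $U^{-1}A$ correspond to the primes of $A$ disjoint from $U$, with the same heights. An ideal disjoint from $U$ lies in a prime disjoint from $U$. An element lying in all primes is nilpotent.
\item[(D2)] Every prime contains a minimal prime. If $\mathfrak q$ is a minimal prime, every element of $\mathfrak qA_{\mathfrak q}$ is nilpotent.
\item[(D3)] If $\dim A<k$ with $k\ge1$ and the ideal $I$ lies in no minimal prime of $A$, then $\dim A/I<k-1$: by (D2), a chain of primes containing $I$ can be extended downwards by a minimal prime.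
\item[(D4)] If $A\neq0$, then $\dim A+1\le\dim A[X]\le2\dim A+1$, with equality on the left when $A$ is noetherian.
\item[(D5)] If $A\subseteq B$ is an integral extension, then $\dim A=\dim B$.
\end{enumerate}

\begin{lemma}\label{lem:laurentdim}
For every ring $A$ we have $\dim A[Y^{\pm1}]=\dim A[Y]$.
\end{lemma}

\begin{proof}
By (D1), $\dim A[Y^{\pm1}]$ is the supremum of the heights of the primes of $A[Y]$ not containing $Y$. A prime containing $Y$ has the form $(\mathfrak m,Y)$ with $\mathfrak m$ a prime of $A$. The automorphism $Y\mapsto Y-1$ shows that it has the same height as $(\mathfrak m,Y-1)$, and this prime does not contain $Y$.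
\end{proof}

Applying the lemma to one Laurent variable at a time gives $\dim S_R=\dim R[T_1,\dots,T_N]$. By (D4), $S_R$ has finite dimension when $R$ has, $\delta(R)\ge\dim R$ for $R\ne0$, and $\delta(R)=\dim R$ for noetherian $R\neq0$.

\subsection*{Elementary matrices}
We write $v\sim w$ if the rows $v,w\in A^k$ lie in the same $E_k(A)$-orbit, and $e_1$ also for the row $(1,0,\dots,0)$. The row $vE_{ij}(x)$ arises from $v$ by adding $xv_i$ to $v_j$. For $k\ge2$ the following operations preserve the orbit.
\begin{enumerate}
\item[(E1)] Adding to one entry an element of the ideal generated by the other entries.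
\item[(E2)] Replacing $(v_i,v_j)$ by $(v_j,-v_i)$.
\item[(E3)] Replacing $(v_i,v_j)$ by $(uv_i,u^{-1}v_j)$ for a unit $u$; we call this \emph{scaling} $v_i$.
\end{enumerate}
For (E2) and (E3), in the coordinates $i,j$ put
$\omega(u)=E_{ij}(u)E_{ji}(-u^{-1})E_{ij}(u)=\left(\begin{smallmatrix}0&u\\-u^{-1}&0\end{smallmatrix}\right)$; then $\omega(-1)$ performs (E2), and $\omega(u)\omega(-1)=\operatorname{diag}(u,u^{-1})$. A row with a unit entry is $\sim e_1$: move the unit to the first place, and use (E1) to make the second entry $1$, then the first entry $1$, then all others $0$. A ring homomorphism $A\to B$ maps $E_k(A)$ into $E_k(B)$, so it preserves the relation $\sim$.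

Two identities carry all matrix computations. For a column $u$, a row $w$ and an invertible matrix $\gamma$,
\begin{equation}\label{eq:conj}
\gamma(1+uw)\gamma^{-1}=1+(\gamma u)(w\gamma^{-1}).
\end{equation}
Write $[g,h]=ghg^{-1}h^{-1}$. If $F^2=G^2=GF=0$, then $(1+F)^{-1}=1-F$, $(1+G)^{-1}=1-G$, and expanding $(1+F+G+FG)(1-F-G+FG)$ gives
\begin{equation}\label{eq:comm}
[1+F,\,1+G]=1+FG .
\end{equation}
In particular $E_{ij}(xy)=[E_{it}(x),E_{tj}(y)]$ for distinct $i,j,t$. The need for a third index $t$ is one reason for the hypothesis $k\ge3$.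

\subsection*{Transvections}
The inverse of a generator of $\operatorname{ETrans}(A\oplus P)$ is the generator for $-\varphi$ or $-q$. For $P=A^r$ the generators are the products $\prod_jE_{j1}(x_j)$ and $\prod_jE_{1j}(x_j)$; since $E_{ij}(x)=[E_{i1}(x),E_{1j}(1)]$ for distinct $i,j\ge2$, they generate $E_{r+1}(A)$. So Theorem~\ref{thm:rows} is the free case of Theorem~\ref{thm:cancel}(i). For an ideal $\mathfrak c$ we write $(a,p)\equiv(1,0)\bmod\mathfrak c$ if $a-1\in\mathfrak c$ and $p\in\mathfrak cP$. Unimodular elements stay unimodular modulo $\mathfrak c$.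

\begin{lemma}\label{lem:lift}
Let $P$ be a finitely generated projective $A$-module and $\mathfrak c$ an ideal. Every element of $\operatorname{ETrans}(A/\mathfrak c\oplus P/\mathfrak cP)$ is induced by an element of $\operatorname{ETrans}(A\oplus P)$.
\end{lemma}

\begin{proof}
It suffices to lift generators. An element of $P/\mathfrak cP$ lifts to $P$. For a linear form $P/\mathfrak cP\to A/\mathfrak c$, the composite $P\to P/\mathfrak cP\to A/\mathfrak c$ lifts to a form $P\to A$ because $P$ is projective.
\end{proof}

\begin{lemma}\label{lem:onecancel}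
Let $P,P'$ be projective $A$-modules with $A\oplus P'\cong A\oplus P$. If the automorphisms of $A\oplus P$ act transitively on $\operatorname{Um}(A\oplus P)$, then $P'\cong P$.
\end{lemma}

\begin{proof}
Let $\sigma\colon A\oplus P'\to A\oplus P$ be an isomorphism. The element $\sigma(1,0)$ is unimodular, since the first coordinate of $\sigma^{-1}$ sends it to $1$. Choose an automorphism $\tau$ with $\tau\sigma(1,0)=(1,0)$. Then $\tau\sigma$ induces an isomorphism $P'\cong(A\oplus P')/A(1,0)\to(A\oplus P)/A(1,0)\cong P$.
\end{proof}

\section{A model case: $\mathbb Z[Y^{\pm1}]$}\label{sec:model}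

Let $S=\mathbb Z[Y^{\pm1}]$. Here $\dim S=2$ and $\delta(\mathbb Z)=1$, so Theorem~\ref{thm:rows} starts at rows of length $3$, one less than the bound $\dim S+2$ obtained by ignoring the variable. Let $U$ be the multiplicative set of Laurent polynomials whose highest and lowest coefficients are both $1$.

\subsection*{Rows}
Let $v=(a_1,a_2,a_3)\in\operatorname{Um}_3(S)$; by (E2) we may assume $a_1\ne0$.

\emph{General position.} Let $Q_1,\dots,Q_h$ be the primes minimal over $a_1$. None contains both $a_2$ and $a_3$. The $Q_j$ are pairwise incomparable, so by prime avoidance there is an $x$ that lies in every $Q_j$ not containing $a_2$ and in no $Q_j$ containing $a_2$. Then $a_2'=a_2+xa_3$ lies in no $Q_j$. A prime $Q$ containing $a_1$ and $a_2'$ therefore satisfies $0\subsetneq Q_j\subsetneq Q$ for some $j$, and has height $2$.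

\emph{Primes of large height meet $U$.} Let $Q$ have height $2$. As $\mathbb Q[Y^{\pm1}]$ has dimension $1$, $Q$ contains a prime number $\ell$; as $\ell S$ has height $1$, there is $g\in Q\setminus\ell S$. Multiplying $g$ by an integer and subtracting a multiple of $\ell$ produces $g_+\in Q$ with highest coefficient $1$ and, by another choice, $g_-\in Q$ with lowest coefficient $1$. For large $c$ the element $Y^cg_++g_-$ lies in $Q\cap U$. For $Q=(5,Y-2)$, say, take $g_+=Y-2$, $g_-=2Y+1$; then $Y^3-2Y^2+2Y+1\in Q\cap U$.

\emph{A monic entry.} By (D1) the ideal $(a_1,a_2')$ contains some $f\in U$. We did not reach the unit ideal, since two elements cannot be expected to avoid all maximal ideals of a two-dimensional ring, but $f$ is an adequate substitute: for large $c$ the entry $f_1=a_3+(Y^c+Y^{-c})f$ lies in $U$. After scaling by a power of $Y$, $f_1$ is a monic polynomial with $f_1(0)=1$. Then $Y$ is invertible modulo $f_1$, so the other entries can be reduced to polynomials, and we have a unimodular row over $\mathbb Z[Y]$ with a monic entry. Such a row is equivalent to its value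 at $Y=0$ (Proposition~\ref{prop:monic}), and this value has the entry $1$. Both ends of $f_1$ matter: $Y+2$ is monic, but $\mathbb Z[Y]/(Y+2)=\mathbb Z$ while $S/(Y+2)=\mathbb Z[1/2]$, so $Y^{-1}$ is not congruent to a polynomial.

Over a general ring the first step loses the finiteness of the set of minimal primes, and the second loses the explicit description of the primes. Lemma~\ref{lem:position} and Proposition~\ref{prop:dimU} replace them.

\subsection*{Modules}
Let $P$ be a finitely generated projective $S$-module of rank $r\ge2$ and $(a,p)\in\operatorname{Um}(S\oplus P)$. Over the principal ideal domain $\mathbb Q[Y^{\pm1}]$ the module $P$ becomes free. Clearing denominators gives an integer $s\neq0$ and maps $\iota\colon S^r\to P$, $\varphi\colon P\to S^r$ whose two composites are multiplication by $s$. The ring $\mathbb Z/s^3$ is a product of rings $\mathbb Z/\ell^e$, and over $(\mathbb Z/\ell^e)[Y^{\pm1}]$ the module $P$ becomes free, because it is free modulo the nilpotent element $\ell$. So modulo $s^3$ we are dealing with rows, and Theorem~\ref{thm:rows} with Lemma~\ref{lem:lift}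 lets us assume $(a,p)\equiv(1,0)\bmod s^3$.

Now $p=s^3q=\iota(c)$ with $c=s^2\varphi(q)$, and $v=(a,c_1,\dots,c_r)$ is a unimodular row with $v\equiv e_1\bmod s^2$. An elementary operation on $v$ is useful only if it is induced by a transvection of $S\oplus P$. Adding a multiple of $a$ to $c_i$ is of this kind. Adding $c_i$ to $a$ need not be, since $c_i$ is not given as the value of a form on $P$; but adding a multiple of $sc_i=\varphi_i(\iota(c))$ is. We shall see that these operations generate all of the relative elementary group of level $s^2$, and that an element of this group carrying $v$ to $e_1$ is obtained by applying Theorem~\ref{thm:rows} over the base ring $\mathbb Z\times_{\mathbb Z/s^2}\mathbb Z$, an integral extension of $\mathbb Z$. This explains the shape of the hypothesis of Theorem~\ref{thm:reduction}.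

\section{Primes that contain no monic polynomial}\label{sec:height}

We must show that a prime of $S$ of height greater than $\dim S-N$ contains a polynomial that is monic in a suitable sense, without knowing the primes of $S$. The idea is to look at $X=\infty$. If a prime $Q$ of $C[X]$ contains no monic polynomial, then in the coordinate $Z=X^{-1}$ it specializes to a prime containing $Z$, and this prime has larger height.

\begin{lemma}\label{lem:infinity}
Let $C$ be a ring and $Q$ a prime of $C[X]$ or of $C[X^{\pm1}]$ containing no element with highest $X$-coefficient $1$. Put $Z=X^{-1}$. There is a prime $\mathfrak m$ of $C$ such that the prime $M=(\mathfrak m,Z)$ of $C[Z]$ satisfies $\operatorname{ht}M\ge\operatorname{ht}Q+1$.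
\end{lemma}

\begin{proof}
Since $X\notin Q$, the ideal $Q^{\pm}=QC[X^{\pm1}]$ is a prime of the same height as $Q$. The ring $C[X^{\pm1}]$ is also the localization of $C[Z]$ at $Z$, so $Q'=Q^{\pm}\cap C[Z]$ is a prime of the same height, and $Z\notin Q'$. Suppose $Q'+(Z)=C[Z]$. Then some $q=1-Zg(Z)$ lies in $Q'$. For large $j$ the element $X^jq$ is a polynomial in $X$ lying in $Q^\pm$, hence in $Q$, and its highest coefficient is $1$, a contradiction. So $Q'+(Z)$ lies in a maximal ideal $M$. As $Z\in M$, it has the form $(\mathfrak m,Z)$, and $Q'\subsetneq M$.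
\end{proof}

To gain $N$ we want to apply the lemma once per variable. After the first application the variable $T_1$ has become $Z$ and is absorbed into the base ring. The notion of ``monic'' that survives this step is the lexicographic one. Let $T_1>\dots>T_N$ be variables, each of them polynomial or Laurent, let $R[T_1,\dots,T_N]$ denote the corresponding ring, and order monomials by the lexicographic order of their exponents in $\mathbb Z^N$. An element is \emph{lex-monic over $R$} if its largest monomial has coefficient $1$; for $N=0$ this means that it equals $1$. If $f$ is lex-monic and $g\neq0$, the largest monomial of $fg$ is the product of the largest monomials, with the leading coefficient of $g$. So the lex-monic elements form a multiplicative set of nonzerodivisors.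

\begin{lemma}\label{lem:lexheight}
Let $R$ have finite dimension and $S=R[T_1,\dots,T_N]$, each $T_i$ polynomial or Laurent. If a prime $Q$ of $S$ contains no lex-monic element, then $\operatorname{ht}Q\le\dim S-N$.
\end{lemma}

\begin{proof}
We use induction on $N$, for all $R$ at once; for $N=0$ the claim is $\operatorname{ht}Q\le\dim S$. Let $N\ge1$, $A=R[T_2,\dots,T_N]$, let $V\subseteq A$ be the set of lex-monic elements, and $C=V^{-1}A$. Elements of $V$ are lex-monic in $S$, so $Q\cap V=\emptyset$, and $V^{-1}Q$ is a prime of $C[T_1]$ or $C[T_1^{\pm1}]$ of height $\operatorname{ht}Q$.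

The prime $V^{-1}Q$ contains no element with highest $T_1$-coefficient $1$. Indeed, such an element is $h/v$ with $h\in Q$, $v\in V$. Since $V$ consists of nonzerodivisors, $A$ embeds in $C$, so the highest $T_1$-coefficient of $h$ is $v$. Then the largest monomial of $h$ is a power of $T_1$ times the largest monomial of $v$, and $h\in Q$ is lex-monic, a contradiction.

Lemma~\ref{lem:infinity} gives $M=(\mathfrak m,Z)\subseteq C[Z]$ with $\operatorname{ht}M\ge\operatorname{ht}Q+1$. Let $\mathfrak m_0$ be the preimage of $\mathfrak m$ in $A$; it is disjoint from $V$. Then $M$ is the localization at $V$ of the prime $M_0=(\mathfrak m_0,Z)$ of $A[Z]=R[Z][T_2,\dots,T_N]$, and $\operatorname{ht}M=\operatorname{ht}M_0$. If $g\in M_0$ were lex-monic over $R[Z]$, then $g|_{Z=0}\in\mathfrak m_0$ would be lex-monic over $R$, because the leading coefficient $1$ is unchanged; this contradicts $\mathfrak m_0\cap V=\emptyset$. The induction hypothesis for the base ring $R[Z]$ gives $\operatorname{ht}M_0\le\dim A[Z]-(N-1)$, and $\dim A[Z]=\dim S$ by Lemma~\ref{lem:laurentdim}. Hence $\operatorname{ht}Q\le\dim S-N$.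
\end{proof}

Now let $S=S_R$. As in Section~\ref{sec:model} we need control of both ends in the Laurent variables. Order the variables as
\[
X_1>\dots>X_n>Y_m>\dots>Y_1 .
\]
For monomials $X^aY^b$ let $\le_+$ be the lexicographic order of the exponents $(a,b)$ and $\le_-$ the lexicographic order of $(a,-b)$, both read in this order of the variables. Let $U_+$ and $U_-$ be the sets of elements whose largest monomial for $\le_+$, respectively $\le_-$, has coefficient $1$, and put $U=U_+\cap U_-$. These are multiplicative sets: $U_+$ is the set of lex-monic elements, and $U_-$ is its image under the automorphism $Y_j\mapsto Y_j^{-1}$ $(1\le j\le m)$. If $m=0$, then $U=U_+=U_-$; if $N=0$, then $U=\{1\}$.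

\begin{proposition}\label{prop:dimU}
If $R\neq0$ has finite dimension, then $\dim U^{-1}S\le\delta(R)$.
\end{proposition}

\begin{proof}
Let $Q$ be a prime of $S$ with $Q\cap U=\emptyset$. We claim that $Q\cap U_+=\emptyset$ or $Q\cap U_-=\emptyset$. For $m=0$ there is nothing to show. Let $m\ge1$ and suppose $f\in Q\cap U_+$, $g\in Q\cap U_-$. In both orders the $X$-exponents are compared first. Let $\alpha_f,\alpha_g$ be the lexicographically largest $X$-exponents occurring in $f$ and $g$. Replacing $f,g$ by $X^{\alpha_g}f$, $X^{\alpha_f}g$, we may assume $\alpha_f=\alpha_g=\alpha$. Put $h=Y_m^cf+g\in Q$ with $c$ so large that every monomial of $Y_m^cf$ has larger $Y_m$-exponent than every monomial of $g$. No cancellation occurs, and in both orders the largest monomial of $h$ has $X$-exponent $\alpha$. Next the $Y_m$-exponents are compared, so the $\le_+$-largest monomial of $h$ is that of $Y_m^cf$ and the $\le_-$-largest is that of $g$. Both coefficients are $1$, so $h\in Q\cap U$, a contradiction.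

If $Q\cap U_+=\emptyset$, Lemma~\ref{lem:lexheight} gives $\operatorname{ht}Q\le\dim S-N$. If $Q\cap U_-=\emptyset$, apply the automorphism $Y_j\mapsto Y_j^{-1}$ first. Now use (D1).
\end{proof}

\begin{remark}\label{rem:exactdim}
The bound cannot be improved to $\dim R$. In Example~\ref{ex:jump} the prime $\mathfrak m[X]$ contains no monic polynomial and has height at least $2$, so $\dim U^{-1}R[X]=2=\delta(R)>\dim R$.
\end{remark}

\section{General position without finiteness}\label{sec:position}

In Section~\ref{sec:model} an entry was moved out of finitely many minimal primes by prime avoidance. The next lemma reaches the same goal in any ring. Let $\mathcal N$ be the nilradical of $S$, and for $b\in S$ let $(\mathcal N:b)=\{y:yb\in\mathcal N\}$. This is the ideal of elements that lie in every prime not containing $b$, so its zero set in $\operatorname{Spec}S$ is the closure of the open set $D(b)$, and the zero set of $bS+(\mathcal N:b)$ is the boundary of $D(b)$. The boundary contains no minimal prime, so passing to it lowers the dimension.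

\begin{lemma}[after Coquand--Lombardi--Quitt\'e]\label{lem:position}
Let $U$ be a multiplicative set in a ring $S$ with $\dim U^{-1}S<k$, and let $a,b_1,\dots,b_k\in S$. There are $x_1,\dots,x_k\in S$ such that every prime $Q$ of $S$ with $Q\cap U=\emptyset$ that contains all $b_i+ax_i$ contains $a$.
\end{lemma}

\begin{proof}
Induction on $k$, for all $S$ and $U$. If $k=0$, then $U^{-1}S=0$ and no prime is disjoint from $U$. Let $k\ge1$, $b=b_k$ and $I=bS+(\mathcal N:b)$. No minimal prime $Q$ of $S$ contains $I$: otherwise $b\in Q$ is nilpotent in $S_Q$ by (D2), so $yb^j=0$ for some $y\notin Q$ and $j\geq1$; then $yb\in\mathcal N$ and $y\in I\subseteq Q$, a contradiction. The minimal primes of $U^{-1}S$ come from minimal primes of $S$, so (D3) gives $\dim U^{-1}(S/I)<k-1$.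

Apply the induction hypothesis to $S/I$ and lift the resulting elements to $x_1,\dots,x_{k-1}\in S$. With $b_i'=b_i+ax_i$, every prime disjoint from $U$ and containing $I'=I+(b_1',\dots,b_{k-1}')$ contains $a$. By (D1), $a$ is nilpotent in $U^{-1}(S/I')$. So there are $u\in U$, $M\ge1$ and $y\in(\mathcal N:b)$ with
\[
ua^M-y\in(b_1',\dots,b_{k-1}',b).
\]
Put $x_k=y$. Let $Q$ be a prime disjoint from $U$ containing $b_1',\dots,b_{k-1}'$ and $b+ay$. From $b(b+ay)=b^2+a(yb)$ and $yb\in\mathcal N\subseteq Q$ we get $b^2\in Q$, so $b\in Q$ and then $ay\in Q$. Either $a\in Q$, or $y\in Q$; in the second case $ua^M\in Q$, and again $a\in Q$ because $u\notin Q$.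
\end{proof}

\section{Rows with a monic entry}\label{sec:monic}

We show that a unimodular row over $A[X]$ with a monic entry is equivalent to its value at $0$. Over a local ring a form of the Euclidean algorithm works. To pass to arbitrary rings we must clear denominators in a \emph{word} of elementary matrices. Substituting $s^\ell Y$ for $Y$ clears the denominators in the coefficients of positive powers of $Y$, but not those in the constant terms of the factors. A third index removes them. For example, by \eqref{eq:conj} and \eqref{eq:comm},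
\begin{align*}
E_{21}(s^{-1})E_{12}(s^2Y)E_{21}(-s^{-1})&=1+Y(se_1+e_2)(se_2^T-e_1^T)\\
&=[\,E_{13}(s)E_{23}(1),\;E_{32}(sY)E_{31}(-Y)\,],
\end{align*}
and the last word has no denominators and is trivial at $Y=0$.

\begin{lemma}[dilation]\label{lem:dilation}
Let $k\ge3$, $B$ a ring, $s\in B$, and $\tau(Y)\in E_k(B_s[Y])$ with $\tau(0)=1$. For all large $\ell$ there is $\tilde\tau\in E_k(B[Y])$ with $\tilde\tau(0)=1$ whose image in $E_k(B_s[Y])$ is $\tau(s^\ell Y)$.
\end{lemma}

\begin{proof}
Write $\tau=\prod_{l=1}^LE_{p_lq_l}(c_l+Yg_l)$ with $c_l\in B_s$, $g_l\in B_s[Y]$, and put $\gamma_l=\prod_{j\le l}E_{p_jq_j}(c_j)$. Since $\gamma_{l-1}^{-1}\gamma_l=E_{p_lq_l}(c_l)$, we have $\tau=\bigl(\prod_l\gamma_lE_{p_lq_l}(Yg_l)\gamma_l^{-1}\bigr)\gamma_L$, and $\gamma_L=\tau(0)=1$. It suffices to treat each factor, so let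
\[
\tau=\gamma E_{pq}(Yg)\gamma^{-1}=1+Yg\,uw,\qquad u=\gamma e_p,\quad w=e_q^T\gamma^{-1},\quad\gamma\in E_k(B_s).
\]
Then $wu=0$, and $\nu u=1$ for the row $\nu=e_p^T\gamma^{-1}$.

In the example above $w$ had only two nonzero entries. In general we decompose $w$ into such rows, each annihilating $u$. With $c_{ij}=w_i\nu_j-w_j\nu_i$,
\[
w=\sum_{i<j}c_{ij}\,(u_je_i^T-u_ie_j^T).
\]
Indeed, $c_{ji}=-c_{ij}$ and $c_{ii}=0$, so the $i$-th coordinate of the right side is $\sum_jc_{ij}u_j=w_i(\nu u)-\nu_i(wu)=w_i$.

Put $z=s^\ell Yg(s^\ell Y)$ and $\rho_{ij}=zc_{ij}(u_je_i^T-u_ie_j^T)$. Since $\rho_{ij}u=0$, we have $(1+u\rho)(1+u\rho')=1+u(\rho+\rho')$ for sums $\rho,\rho'$ of such rows, and therefore $\tau(s^\ell Y)=1+z\,uw=\prod_{i<j}(1+u\rho_{ij})$. Fix $i<j$, write $\rho=\rho_{ij}$, $c=c_{ij}$, and $u=u'+u''$ with $u'=u_ie_i+u_je_j$. Since $\rho u'=0$, we get $1+u\rho=(1+u''\rho)(1+u'\rho)$. The first factor is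
\[
1+u''\rho=\prod_{l\ne i,j}E_{li}(zcu_lu_j)\,E_{lj}(-zcu_lu_i).
\]
For the second, choose $t\ne i,j$, and choose $e$, independent of $\ell$, such that all $u_l$, all $c_{ij}$ and all coefficients of $g$ lie in $s^{-e}B'$, where $B'$ is the image of $B$ in $B_s$. Put $\alpha=s^eu'$, $\beta=s^{-e}\rho$, $F=\alpha e_t^T$ and $G=e_t\beta$. From $e_t^T\alpha=0$, $\beta e_t=0$ and $\beta\alpha=0$ we get $F^2=G^2=GF=0$, so by \eqref{eq:comm}
\[
1+u'\rho=1+FG=[\,E_{it}(s^eu_i)E_{jt}(s^eu_j),\;E_{ti}(s^{-e}zcu_j)E_{tj}(-s^{-e}zcu_i)\,].
\]
Let $\ell\ge4e$. Then $z\in s^{3e}\,YB'[Y]$, so all entries involving $z$ lie in $YB'[Y]$, and $s^eu_i,s^eu_j\in B'$. Lift the entries involving $z$ to $YB[Y]$ and the others to $B$. The same words then define an element of $E_k(B[Y])$. At $Y=0$ the lifted product for $1+u''\rho$ is $1$, and the lifted commutator is $1$ because its second argument is.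
\end{proof}

\begin{proposition}\label{prop:monic}
Let $k\ge3$, $A$ a ring, and $f=(f_1,\dots,f_k)\in\operatorname{Um}_k(A[X])$ with $f_1$ monic. Then $f(X)\sim f(0)$ under $E_k(A[X])$.
\end{proposition}

\begin{proof}
\emph{Step 1: if $A$ is local with maximal ideal $\mathfrak m$, then $f\sim e_1$.} We use induction on $D=\deg f_1$. If $D=0$, then $f_1=1$. Let $D\ge1$. Dividing by $f_1$, we may assume that $f_2,\dots,f_k$ have degree at most $D-1$. Modulo $\mathfrak m$ the polynomial $f_1$ has degree $D\ge1$ and is not a unit, so some $f_i$ with $i\ge2$ is nonzero modulo $\mathfrak m$, that is, has a unit coefficient. By (E2), applied among the places $2,\dots,k$, we may take $i=2$.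

The unit coefficient of $f_2$ need not be the leading one, so we cannot divide by $f_2$. But it can be pushed to the top inside the ideal $I=(f_1,f_2)$; for instance, if $f_1=X^2$ and $f_2=\pi X+1$, then $Xf_2-\pi f_1=X$. Let $L\subseteq A$ be the ideal of $X^{D-1}$-coefficients of the elements of $I$ of degree at most $D-1$. We claim that $L$ contains all coefficients of every $g=b_1X^{D-1}+\dots+b_D\in I$. By definition $b_1\in L$. Suppose that for some $1\le j<D$ the first $j$ coefficients of every such $g$ lie in $L$. Write $f_1=X^D+a_1X^{D-1}+\dots+a_D$. The element $Xg-b_1f_1\in I$ has degree at most $D-1$, and its $j$-th coefficient, that of $X^{D-j}$, is $b_{j+1}-b_1a_j$. Hence $b_{j+1}\in L$.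

For $g=f_2$ the claim gives $L=A$, so $I$ contains a monic polynomial $g$ of degree $D-1$. Now the third entry is used. If the $X^{D-1}$-coefficient of $f_3$ lies in $\mathfrak m$, add $g$ to $f_3$ by (E1); in either case this coefficient is now a unit. Move $f_3$ to the first place, scale it to be monic of degree $D-1$, and apply the induction hypothesis.

\emph{Step 2: general $A$.} Let $J$ be the set of $c\in A$ with $f(X)\sim f(X+cY)$ under $E_k(A[X,Y])$. It is an ideal. It contains $0$; substituting $Y\mapsto aY$ shows that it is closed under multiplication by $a\in A$; and for $c,c'\in J$, substituting $X\mapsto X+cY$ in $f(X)\sim f(X+c'Y)$ gives $f(X)\sim f(X+cY)\sim f(X+(c+c')Y)$.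

Let $\mathfrak m$ be a maximal ideal of $A$. By Step 1, $f=e_1\eta(X)$ with $\eta\in E_k(A_{\mathfrak m}[X])$. A word for $\eta$ involves finitely many denominators and the equation consists of finitely many equalities of coefficients, so we may take $\eta\in E_k(A_s[X])$ with $f=e_1\eta$ over $A_s[X]$ for some $s\notin\mathfrak m$. Put $\tau(X,Y)=\eta(X)^{-1}\eta(X+Y)$. Then $\tau(X,0)=1$ and $f(X)\tau(X,Y)=f(X+Y)$ over $A_s[X,Y]$.

Lemma~\ref{lem:dilation} with $B=A[X]$ gives $\ell$ and $\tilde\tau\in E_k(A[X,Y])$ with $\tilde\tau(X,0)=1$ and image $\tau(X,s^\ell Y)$. The row $f(X)\tilde\tau(X,Y)-f(X+s^\ell Y)$ vanishes at $Y=0$, so it equals $Yh(X,Y)$; it vanishes over $A_s$, so all coefficients of $h$ are killed by some $s^j$. Substituting $Y\mapsto s^jY$ turns it into $s^jYh(X,s^jY)=0$. Thus $f(X)\tilde\tau(X,s^jY)=f(X+s^{\ell+j}Y)$ and $s^{\ell+j}\in J\setminus\mathfrak m$. So $J$ lies in no maximal ideal, and $1\in J$. In $f(X)\sim f(X+Y)$ put $X=0$ and rename $Y$ as $X$.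
\end{proof}

\begin{corollary}\label{cor:bimonic}
Let $k\ge3$, $A$ a ring, and $f\in\operatorname{Um}_k(A[Y^{\pm1}])$. If the highest and the lowest $Y$-coefficients of $f_1$ are units of $A$, then $f\sim e_1$ under $E_k(A[Y^{\pm1}])$.
\end{corollary}

\begin{proof}
Scaling $f_1$ by a unit of $A$ times a power of $Y$, we may assume that $f_1\in A[Y]$ is monic and $f_1(0)$ is a unit. Writing $f_1=f_1(0)+Yg$ shows that $Y$ is a unit in $A[Y]/(f_1)$, so the map from $A[Y]/(f_1)$ to its localization $A[Y^{\pm1}]/(f_1)$ is an isomorphism. By surjectivity we may add multiples of $f_1$ to the other entries so that all $f_i$ lie in $A[Y]$. The row $(f_2,\dots,f_k)$ is unimodular over $A[Y^{\pm1}]/(f_1)=A[Y]/(f_1)$, so $f\in\operatorname{Um}_k(A[Y])$. By Proposition~\ref{prop:monic}, $f\sim f(0)$, and $f(0)\sim e_1$ because $f_1(0)$ is a unit.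
\end{proof}

\section{Proof of Theorem~\ref{thm:rows}}\label{sec:rows}

If $R=0$ there is nothing to prove, so let $R\ne0$. We show by induction on $N$ that every $v=(a_1,\dots,a_k)\in\operatorname{Um}_k(S)$ satisfies $v\sim e_1$. Let $U$ be as in Proposition~\ref{prop:dimU}.

\subsection*{An entry in $U$}
We have $\dim U^{-1}S\le\delta(R)<k-1$; apart from being passed on in the induction, the hypothesis $k\ge\delta(R)+2$ is used only here. Lemma~\ref{lem:position}, applied to $a=a_k$ and the $k-1$ elements $b_i=a_i$, gives $x_i\in S$ such that, with $a_i'=a_i+a_kx_i$ for $i<k$, every prime disjoint from $U$ that contains all $a_i'$ contains $a_k$. Such a prime would contain all $a_i$, which is impossible. By (D1) the ideal $(a_1',\dots,a_{k-1}')$ contains some $f\in U$, and $v\sim(a_1',\dots,a_{k-1}',a_k)$.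

If $N=0$, then $f=1$, and adding $(1-a_k)f$ to $a_k$ gives a unit entry, so $v\sim e_1$. Let $N\ge1$. If $n\ge1$, add $X_1^cf$ to $a_k$, with $c$ larger than the $X_1$-degree of $a_k$. In both orders $X_1$ is compared first, so both largest monomials of the sum are those of $X_1^cf$. If $n=0$, add $(Y_m^c+Y_m^{-c})f$ with $c$ so large that the $Y_m$-exponents in $Y_m^{-c}f$, $a_k$, $Y_m^cf$ lie in three disjoint intervals in this order. Then the $\le_+$-largest monomial is that of $Y_m^cf$ and the $\le_-$-largest is that of $Y_m^{-c}f$. In both cases the new last entry lies in $U$. By (E2), $v\sim(f_1,\dots,f_k)$ with $f_1\in U$.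

\subsection*{Weights}
Being lex-monic is not the same as being monic in one variable, but a change of variables turns the first into the second. An $R$-automorphism $\theta$ of $S$ maps $E_k(S)$ onto itself and fixes $e_1$, so it suffices to show $(\theta f_1,\dots,\theta f_k)\sim e_1$. Choose $M\ge2$ such that corresponding coordinates of any two exponent vectors occurring in $f_1$ differ by at most $M-1$. Give the variables, in the order $X_1>\dots>X_n>Y_m>\dots>Y_1$, the weights $M^{N-1},\dots,M,1$, denoted $w(X_i)$, $w(Y_j)$, and put $w(a,b)=\sum w(X_i)a_i+\sum w(Y_j)b_j$. On the exponents occurring in $f_1$, the function $w(a,b)$ is strictly increasing for $\le_+$: if two exponents first differ at the variable of weight $M^p$, this variable contributes at least $M^p$ to the difference of weights, and the later ones contribute at most $(M-1)(M^{p-1}+\dots+1)<M^p$ in absolute value. The same estimate shows that $w(a,-b)$ is strictly increasing for $\le_-$.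

\subsection*{The case $m=0$}
Let $\theta(X_i)=X_i+X_N^{w(X_i)}$ for $i<N$ and $\theta(X_N)=X_N$. Over $A=R[X_1,\dots,X_{N-1}]$, the image $\theta(X^a)$ is monic in $X_N$ of degree $w(a)$. The largest monomial of $f_1$ has strictly larger weight than the others and coefficient $1$, so $\theta(f_1)$ is monic in $X_N$. By Proposition~\ref{prop:monic}, $(\theta f_1,\dots,\theta f_k)$ is equivalent to its value at $X_N=0$, a row in $\operatorname{Um}_k(A)$. By (D4), $\dim A-(N-1)\le\dim S-N=\delta(R)$, so the induction hypothesis applies to $A$, and this row is $\sim e_1$.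

\subsection*{The case $m\ge1$}
Let $Y=Y_1$ and $A=R[X_1,\dots,X_n,Y_2^{\pm1},\dots,Y_m^{\pm1}]$. Define
\[
\theta(X_i)=X_i+Y^{w(X_i)}+Y^{-w(X_i)},\qquad\theta(Y_j)=Y_jY^{w(Y_j)}\ \ (j\ge2),\qquad\theta(Y)=Y .
\]
This is an automorphism, with inverse $X_i\mapsto X_i-Y^{w(X_i)}-Y^{-w(X_i)}$, $Y_j\mapsto Y_jY^{-w(Y_j)}$, $Y\mapsto Y$. The symmetric shift of $X_i$ makes a large $X$-exponent dominate at both ends, which is why both orders compare $a$ with the same sign. Explicitly,
\[
\theta(X^aY^b)=\prod_{i}\bigl(X_i+Y^{w(X_i)}+Y^{-w(X_i)}\bigr)^{a_i}\cdot\prod_{j\ge2}Y_j^{b_j}\cdot Y^{\sum_jw(Y_j)b_j}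
\]
is a Laurent polynomial in $Y$ over $A$ with highest degree $w(a,b)$ and lowest degree $-w(a,-b)$, and both extreme coefficients equal the unit $\prod_{j\ge2}Y_j^{b_j}$. Hence the highest $Y$-coefficient of $\theta(f_1)$ comes from the $\le_+$-largest monomial of $f_1$ alone, and the lowest from the $\le_-$-largest alone. Since $f_1\in U_+\cap U_-$, both are units of $A$, and Corollary~\ref{cor:bimonic} finishes the proof; no induction is needed in this case. \qed

\section{Relative elementary groups}\label{sec:relative}

For an ideal $I$ of $A$, let $E_k(I)$ be the group generated by the $E_{ij}(x)$ with $x\in I$, and let $E_k(A,I)$ be its normal closure in $E_k(A)$. As Section~\ref{sec:model} indicated, we must move a row $v\equiv e_1$ to $e_1$ using a restricted set of elementary matrices. A general argument (Lemma~\ref{lem:double}) produces a matrix in the normal subgroup $E_k(A,I)$, whose elements contain arbitrary conjugating factors. The next lemma removes these factors at the price of squaring the ideal.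

\begin{lemma}\label{lem:relative}
Let $k\ge3$ and let $I$ be an ideal of $A$.
\begin{enumerate}
\item[(a)] $E_k(A,I)$ is generated by the elements $z_{ij}(x,a)=E_{ji}(a)E_{ij}(x)E_{ji}(-a)$ with $i\neq j$, $x\in I$, $a\in A$.
\item[(b)] $E_k(A,I^2)\subseteq E_k(I)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $L$ be the group generated by the $z_{ij}(x,a)$. Then $E_k(I)\subseteq L\subseteq E_k(A,I)$, and it suffices to show that $L$ is normalized by $E_k(A)$, that is, $E_{pq}(b)zE_{pq}(-b)\in L$ for $z=z_{ij}(x,a)$, $p\ne q$, $b\in A$. By \eqref{eq:conj}, $z=1+x(e_i+ae_j)(e_j^T-ae_i^T)$. So $z-1$ has entries in $I$, and $z^{\pm1}e_l=e_l$, $e_l^Tz^{\pm1}=e_l^T$ for $l\notin\{i,j\}$.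

\emph{Case $(p,q)=(j,i)$.} The conjugate is $z_{ij}(x,a+b)$.

\emph{Case $p,q\notin\{i,j\}$.} By \eqref{eq:conj}, $zE_{pq}(b)z^{-1}=E_{pq}(b)$, so the conjugate is $z$.

\emph{Case $p\notin\{i,j\}$, $q\in\{i,j\}$.} Using $z^{-1}e_p=e_p$ and $e_q^Tze_p=0$,
\[
z^{-1}E_{pq}(b)zE_{pq}(-b)=(1+b\,e_pe_q^Tz)(1-b\,e_pe_q^T)=1+b\,e_pe_q^T(z-1).
\]
The row $e_q^T(z-1)$ has entries in $I$ and is supported in the places $i,j$, so this matrix is $E_{pi}(y)E_{pj}(y')$ with $y,y'\in I$.

\emph{Case $p\in\{i,j\}$, $q\notin\{i,j\}$.} Using $e_q^Tz^{-1}=e_q^T$ and $e_q^Tze_p=0$,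
\[
E_{pq}(b)zE_{pq}(-b)z^{-1}=(1+b\,e_pe_q^T)(1-b\,ze_pe_q^T)=1+b\,(1-z)e_pe_q^T,
\]
which has the form $E_{iq}(y)E_{jq}(y')$ with $y,y'\in I$.

\emph{Case $(p,q)=(i,j)$.} The conjugate is $gE_{ij}(x)g^{-1}$ with $g=E_{ij}(b)E_{ji}(a)$. Choose $t\ne i,j$ and write $E_{ij}(x)=[E_{it}(1),E_{tj}(x)]$. Let $ge_i=\alpha e_i+\beta e_j$ and $e_j^Tg^{-1}=\gamma e_i^T+\epsilon e_j^T$. Since $ge_t=e_t$ and $e_t^Tg^{-1}=e_t^T$,
\begin{align*}
\sigma&:=gE_{it}(1)g^{-1}=1+(ge_i)e_t^T=E_{it}(\alpha)E_{jt}(\beta),\\
\rho&:=gE_{tj}(x)g^{-1}=1+x\,e_t(e_j^Tg^{-1})=E_{ti}(x\gamma)E_{tj}(x\epsilon)\in E_k(I).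
\end{align*}
The conjugate is $[\sigma,\rho]=(\sigma\rho\sigma^{-1})\rho^{-1}$, so it suffices to show that $\sigma E_{ti}(y)\sigma^{-1}$ and $\sigma E_{tj}(y)\sigma^{-1}$ lie in $L$ for $y\in I$. By \eqref{eq:conj},
\[
E_{jt}(\beta)E_{ti}(y)E_{jt}(-\beta)=E_{ji}(\beta y)E_{ti}(y),\qquad E_{it}(\alpha)E_{ji}(\beta y)E_{it}(-\alpha)=E_{ji}(\beta y)E_{jt}(-\alpha\beta y),
\]
and $E_{it}(\alpha)E_{ti}(y)E_{it}(-\alpha)=z_{ti}(y,\alpha)$. Together,
\[
\sigma E_{ti}(y)\sigma^{-1}=E_{ji}(\beta y)E_{jt}(-\alpha\beta y)\,z_{ti}(y,\alpha)\in L .
\]
The two factors of $\sigma$ commute, so we may exchange $(i,\alpha)$ with $(j,\beta)$ and obtain $\sigma E_{tj}(y)\sigma^{-1}=E_{ij}(\alpha y)E_{it}(-\alpha\beta y)\,z_{tj}(y,\beta)\in L$.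

(b) By (a) for the ideal $I^2$, and since $z_{ij}(x+x',a)=z_{ij}(x,a)z_{ij}(x',a)$, it suffices to treat $z_{ij}(xy,a)$ with $x,y\in I$. Let $t\ne i,j$. Conjugating $E_{ij}(xy)=[E_{it}(x),E_{tj}(y)]$ by $E_{ji}(a)$ expresses $z_{ij}(xy,a)$ as the commutator of
\[
1+x(e_i+ae_j)e_t^T=E_{it}(x)E_{jt}(ax)\quad\text{and}\quad1+y\,e_t(e_j^T-ae_i^T)=E_{tj}(y)E_{ti}(-ay),
\]
both of which lie in $E_k(I)$.
\end{proof}

Transitivity over $S$ gives, for $v\equiv e_1\bmod I$, some $g\in E_k(S)$ with $vg=e_1$, but no congruence condition on $g$. To obtain one, we glue two copies of the ring along $I$ and move $v$ on the first copy and $e_1$ on the second by one word. When $I$ is generated by an element of $R$, the glued ring is again of the form $S_{R'}$. For $s\in R$ put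
\[
R\times_{R/s^2R}R=\{(x,y)\in R\times R: x-y\in s^2R\},
\]
with $R$ embedded diagonally.

\begin{lemma}\label{lem:double}
Let $R$ be a ring, $S=S_R$, $k\ge3$, $s\in R$, $I=s^2S$ and $R'=R\times_{R/s^2R}R$. Then $R'$ is an integral extension of $R$. If $E_k(S_{R'})$ acts transitively on $\operatorname{Um}_k(S_{R'})$, then for each $v\in\operatorname{Um}_k(S)$ with $v\equiv e_1\bmod I$ there is $g\in E_k(S,I)$ with $vg=e_1$.
\end{lemma}

\begin{proof}
The element $(x,y)\in R'$ is a root of the monic polynomial $(T-(x,x))(T-(y,y))$, whose coefficients lie in the diagonal copy of $R$: the first factor vanishes in the first component and the second factor in the second. An element of $S$ lies in $I$ if and only if all its coefficients lie in $s^2R$, so $S_{R'}$ is the ring of pairs $(f,f')\in S\times S$ with $f-f'\in I$.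

Let $\sum v_iw_i=1$. Reducing modulo $I$ gives $w_1\equiv1$. The row $\bigl((v_1,1),(v_2,0),\dots,(v_k,0)\bigr)$ over $S_{R'}$ is unimodular, since its product with $\bigl((w_1,1),(w_2,w_2),\dots,(w_k,w_k)\bigr)$ is $(1,1)$. By hypothesis it is carried to $e_1$ by a product $\prod_lE_{p_lq_l}((x_l,y_l))$ with $x_l-y_l\in I$. The components $\varepsilon_1=\prod_lE_{p_lq_l}(x_l)$ and $\varepsilon_2=\prod_lE_{p_lq_l}(y_l)$ satisfy $v\varepsilon_1=e_1$ and $e_1\varepsilon_2=e_1$, so $g=\varepsilon_1\varepsilon_2^{-1}$ satisfies $vg=e_1$. Since $E_{pq}(x_l)=E_{pq}(x_l-y_l)E_{pq}(y_l)$, the elements $\varepsilon_1$ and $\varepsilon_2$ have the same image in $E_k(S)/E_k(S,I)$. Thus $g\in E_k(S,I)$.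
\end{proof}

\section{From rows to projective modules}\label{sec:modules}

Fix $r\ge2$. Let $R$ be a ring, $S=S_R$, and $P$ a finitely generated projective $S$-module. For $s\in R$, an \emph{$s$-frame} of $P$ is a pair of $S$-linear maps
\[
\iota\colon S^r\to P,\qquad\varphi\colon P\to S^r\qquad\text{with}\qquad\varphi\iota=s\cdot\mathrm{id},\quad\iota\varphi=s\cdot\mathrm{id}.
\]
It is an isomorphism $P_s\cong S_s^r$ with a bound on the denominators. For example, if $P=\mathfrak d\oplus S^{r-1}$ for an invertible ideal $\mathfrak d$ containing $s$, take for $\iota$ multiplication by $s$ and for $\varphi$ the inclusion in $S^r$. Unlike the isomorphism $P_s\cong S_s^r$, an $s$-frame keeps its use after reduction: for every ideal $\mathfrak b$ of $R$ it induces a frame of $P/\mathfrak bP$ over $S_{R/\mathfrak b}=S/\mathfrak bS$ for the image of $s$, even if this image is a zerodivisor or nilpotent.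

\begin{lemma}[one step]\label{lem:onestep}
Let $(\iota,\varphi)$ be an $s$-frame of $P$, and assume that $E_{r+1}(S_{R'})$ acts transitively on $\operatorname{Um}_{r+1}(S_{R'})$ for $R'=R\times_{R/s^2R}R$. If $(a,p)\in\operatorname{Um}(S\oplus P)$ and $(a,p)\equiv(1,0)\bmod s^3S$, then $\tau(a,p)=(1,0)$ for some $\tau\in\operatorname{ETrans}(S\oplus P)$.
\end{lemma}

One factor $s$ of $s^3$ is spent on writing $p$ as an element of the image of $\iota$, and the remaining $s^2$ on Lemma~\ref{lem:relative}(b).

\begin{proof}
Write $p=s^3q=\iota(c)$ with $c=s^2\varphi(q)$, and let $v=(a,c_1,\dots,c_r)$. Then $v\equiv e_1\bmod s^2S$. If $ba+\psi(p)=1$ with $b\in S$, $\psi\in P^*$, then $ba+\sum c_i\psi(\iota(e_i))=1$, so $v$ is unimodular.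

Let $\kappa\colon S^{r+1}\to S\oplus P$, $\kappa(a',c')=(a',\iota(c'))$, and let $H\subseteq E_{r+1}(S)$ be the group generated by all $E_{1,i+1}(x)$ and $E_{i+1,1}(sx)$ with $x\in S$, $1\le i\le r$. This generating set is closed under inverses. For each generator $h$ there is a generator $\tau_h$ of $\operatorname{ETrans}(S\oplus P)$ with $\kappa(v'h)=\tau_h\kappa(v')$ for all rows $v'=(a',c')$:
\begin{itemize}
\item $h=E_{1,i+1}(x)$ replaces $c_i'$ by $c_i'+xa'$; take $\tau_h(a',p')=(a',\,p'+a'x\iota(e_i))$.
\item $h=E_{i+1,1}(sx)$ replaces $a'$ by $a'+sxc_i'=a'+x\varphi_i(\iota(c'))$, where $\varphi_i$ is the $i$-th component of $\varphi$; take $\tau_h(a',p')=(a'+x\varphi_i(p'),\,p')$.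
\end{itemize}
For distinct $i,j\ge2$ we have $E_{ij}(sx)=[E_{i1}(sx),E_{1j}(1)]\in H$, so $E_{r+1}(sS)\subseteq H$. As $r+1\ge3$, Lemma~\ref{lem:relative}(b) for the ideal $sS$ gives $E_{r+1}(S,s^2S)\subseteq H$. By Lemma~\ref{lem:double} there is $g\in H$ with $vg=e_1$. Write $g=h_1\cdots h_L$ with generators $h_l$ and put $\tau=\tau_{h_L}\cdots\tau_{h_1}$. Then $\tau(a,p)=\tau\kappa(v)=\kappa(vg)=\kappa(e_1)=(1,0)$.
\end{proof}

For an induction on $\dim R$ we need frames whose multipliers lie in $R$, not merely in $S$, and avoid a given minimal prime. They exist because projective modules over $S_K$ are free when $K$ is a field.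

\begin{lemma}\label{lem:field}
Let $K$ be a field. Every finitely generated projective $S_K$-module $M$ of rank $r\ge2$ is free.
\end{lemma}

\begin{proof}
This is a case of the theorems of Quillen--Suslin and Swan \cite{Swan}; it also follows from Theorem~\ref{thm:rows}, as we now show. Present $M$ as the cokernel of a matrix over $S_K$. Multiplying the matrix by a power of the unit $Y_1\cdots Y_m$, we may assume that its entries lie in the polynomial ring $K[X_1,\dots,X_n,Y_1,\dots,Y_m]$. Its cokernel $M_0$ over this ring has a finite resolution by finitely generated free modules (Hilbert's syzygy theorem). Localizing gives such a resolution $0\to F_l\to\dots\to F_0\to M\to0$ over $S_K$. As $M$ is projective, the successive kernels are projective and all the short exact sequences split, so $M\oplus F_1\oplus F_3\oplus\cdots\cong F_0\oplus F_2\oplus\cdots$. Thus $S_K^j\oplus M\cong S_K^{j+r}$ for some $j$. If $j\ge1$, then $j+r\ge3$, and $\delta(K)=0$, so $E_{j+r}(S_K)$ is transitive on $\operatorname{Um}_{j+r}(S_K)$ by Theorem~\ref{thm:rows}. Lemma~\ref{lem:onecancel} gives $S_K^{j-1}\oplus M\cong S_K^{j-1+r}$.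 After $j$ steps $M\cong S_K^r$.
\end{proof}

\begin{lemma}\label{lem:frames}
Let $P$ have rank $r\ge2$ and let $\mathfrak q$ be a minimal prime of $R$. Then $P$ has an $s$-frame for some $s\in R\setminus\mathfrak q$.
\end{lemma}

\begin{proof}
Let the subscript $\mathfrak q$ denote localization at $R\setminus\mathfrak q$, and let $K=R_{\mathfrak q}/\mathfrak qR_{\mathfrak q}$. By (D2) the ideal $\mathfrak n=\mathfrak qS_{\mathfrak q}$ is generated by nilpotent elements, so it lies in the Jacobson radical of $S_{\mathfrak q}$, and $S_{\mathfrak q}/\mathfrak n=S_K$. By Lemma~\ref{lem:field}, $P_{\mathfrak q}/\mathfrak nP_{\mathfrak q}$ is free of rank $r$. Lifting a basis gives a map $f\colon S_{\mathfrak q}^r\to P_{\mathfrak q}$ that is bijective modulo $\mathfrak n$. It is surjective by Nakayama's lemma, hence split; its kernel is then a finitely generated direct summand that vanishes modulo $\mathfrak n$, hence zero.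

Since $P$ and $S^r$ are finitely presented, forming $\operatorname{Hom}$ between them commutes with localization. So $f=\iota/t_1$ and $f^{-1}=\varphi_0/t_2$ with $\iota\colon S^r\to P$, $\varphi_0\colon P\to S^r$ and $t_1,t_2\in R\setminus\mathfrak q$. The endomorphisms $\varphi_0\iota-t_1t_2$ and $\iota\varphi_0-t_1t_2$ vanish after localization, so both are killed by some $t_3\in R\setminus\mathfrak q$. Then $(\iota,t_3\varphi_0)$ is an $s$-frame for $s=t_1t_2t_3\notin\mathfrak q$.
\end{proof}

If $R$ is a domain, one such $s$ makes $\dim R/s^3R<\dim R$, as in Section~\ref{sec:model}. In general $R$ may have infinitely many minimal primes, and Lemma~\ref{lem:frames} gives a different $s$ for each. We therefore reduce modulo the ideal generated by all the cubes and then remove the generators one at a time.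

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
We use induction on $\dim R$, for all rings satisfying the hypothesis; this is where finite dimension is needed. The case $R=0$ is trivial. The hypothesis passes to every quotient $R/\mathfrak b$, since a quotient of $R/\mathfrak b$ is a quotient of $R$.

Let $R\neq0$, let $G$ be the set of $s\in R$ for which $P$ has an $s$-frame, and let $\mathfrak a$ be the ideal of $R$ generated by $\{s^3:s\in G\}$. By Lemma~\ref{lem:frames}, $\mathfrak a$ lies in no minimal prime, so $\dim R/\mathfrak a<\dim R$ by (D3). We show that every $(a,p)\in\operatorname{Um}(S\oplus P)$ can be moved to $(1,0)$. By the induction hypothesis for $R/\mathfrak a$ and $P/\mathfrak aP$, and by Lemma~\ref{lem:lift}, we may assume $(a,p)\equiv(1,0)\bmod\mathfrak aS$. The relations $a-1\in\mathfrak aS$ and $p\in\mathfrak aP$ involve finitely many generators of $\mathfrak a$, so there are $s_1,\dots,s_h\in G$ with $(a,p)\equiv(1,0)\bmod\mathfrak b_hS$, where $\mathfrak b_j=(s_1^3,\dots,s_j^3)\subseteq R$ and $\mathfrak b_0=0$.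

Suppose $(a,p)\equiv(1,0)\bmod\mathfrak b_jS$ with $j\ge1$, and let $\bar R=R/\mathfrak b_{j-1}$. Over $S_{\bar R}$ the image of $(a,p)$ is unimodular and congruent to $(1,0)$ modulo $s_j^3$, and $P/\mathfrak b_{j-1}P$ has a frame for the image of $s_j$. The ring $\bar R\times_{\bar R/s_j^2\bar R}\bar R$ is an integral extension of the quotient $\bar R$ of $R$ by Lemma~\ref{lem:double}, so the hypothesis of the theorem supplies that of Lemma~\ref{lem:onestep}. Thus a product of transvections over $S_{\bar R}$ moves the image of $(a,p)$ to $(1,0)$. Lifting it by Lemma~\ref{lem:lift}, we may assume $(a,p)\equiv(1,0)\bmod\mathfrak b_{j-1}S$. After $h$ steps, $(a,p)=(1,0)$.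
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cancel}]
(i) Let $R'$ be an integral extension of $R/\mathfrak b$; it has finite dimension by (D5). The ring $S_{R'}$ is generated over $S_{R/\mathfrak b}=S/\mathfrak bS$ by the elements of $R'$, so it is an integral extension of $S/\mathfrak bS$, and $\dim S_{R'}=\dim S/\mathfrak bS\le\dim S$. Hence $\delta(R')\le\delta(R)$ and $r+1\ge\max(3,\delta(R')+2)$. Theorem~\ref{thm:rows} gives the hypothesis of Theorem~\ref{thm:reduction}.

(ii) We may assume $R\ne0$. Then $\delta(R)\ge\dim R\ge0$, so $r\ge\delta(R)+1\ge1$. Let $S^k\oplus P\cong S^k\oplus P'$ with $k\geq1$. Then $P'$ is finitely generated projective of rank $r$.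

If $r=1$, then in $\bigwedge^{k+1}(S^k\oplus P)=\bigoplus_i\bigwedge^i(S^k)\otimes\bigwedge^{k+1-i}P$ only the term $i=k$ is nonzero, and it is isomorphic to $P$. The same holds for $P'$, so $P\cong P'$.

Let $r\ge2$. The module $P_1=S^{k-1}\oplus P$ has rank at least $r\ge\max(2,\delta(R)+1)$, so by (i) the automorphisms of $S\oplus P_1$ act transitively on $\operatorname{Um}(S\oplus P_1)$. Lemma~\ref{lem:onecancel} gives $S^{k-1}\oplus P\cong S^{k-1}\oplus P'$. After $k$ steps, $P\cong P'$.
\end{proof}

\section{The bound on the rank}\label{sec:bound}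

\begin{example}\label{ex:sphere}
The bound $r>\dim S-(m+n)$ cannot be weakened to $r\ge\dim S-(m+n)$, for any $n,m\ge0$. Let $d\ge2$ be even and $R=\mathbb R[x_0,\dots,x_d]/(\sum x_i^2-1)$, a noetherian ring of dimension $d$, so that $\delta(R)=d$. Let $T$ be the kernel of $R^{d+1}\to R$, $(t_i)\mapsto\sum x_it_i$. The map sends $(x_i)$ to $1$, so it splits and $R\oplus T\cong R^{d+1}$. The module $T$ is not free. Otherwise a basis element $t$ of $T$ is unimodular in $T$, hence in $R^{d+1}$, so $\sum c_it_i=1$ for some $c_i\in R$. Evaluating at the points $\xi$ of the sphere $\mathbb S^d$ gives a continuous field $t(\xi)\ne0$ with $\sum\xi_it_i(\xi)=0$, a nowhere vanishing tangent field, which does not exist on an even-dimensional sphere.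

For $P=T\otimes_RS$ we have $S\oplus P\cong S\oplus S^{\oplus d}$. If $P\cong S^{\oplus d}$, then base change along $S\to R$, $X_i\mapsto0$, $Y_j\mapsto1$, gives $T\cong R^d$. So $P$ is not cancellative, and its rank is $d=\dim S-(m+n)$. The same example limits Theorem~\ref{thm:rows}: the row $v=(x_0,\dots,x_d)$ over $S$ has length $\delta(R)+1\geq3$, and $vg=e_1$ with $g$ invertible would make $P$, the kernel of $t\mapsto vt$, isomorphic to $S^{\oplus d}$.
\end{example}

\begin{remark}
For noetherian $R$ of dimension $d$ we have $\delta(R)=d$, so Theorem~\ref{thm:cancel} gives cancellation for $r\ge d+1$, in particular in the range $r\ge\max(d+1,2)$ of Lindel's theorem. More generally the range is $r\ge d+1$ whenever $\dim R[T_1,\dots,T_N]=d+N$ for the polynomial ring in $N$ variables, because this dimension equals $\dim S$ by Lemma~\ref{lem:laurentdim}.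
\end{remark}

\begin{remark}
Theorem~\ref{thm:reduction} reduces the bound $r\ge\dim R+1$ to a statement about rows. Fix $n,m$ and suppose that $E_k(S_{R'})$ is transitive on $\operatorname{Um}_k(S_{R'})$ for all rings $R'$ of finite dimension and all $k\ge\max(3,\dim R'+2)$. Then all finitely generated projective $S_R$-modules of rank $r\ge\dim R+1$ are cancellative. Indeed, rank $1$ is handled by exterior powers as in the proof of Theorem~\ref{thm:cancel}(ii). For $r\ge2$, integral extensions of quotients of $R$ have dimension at most $\dim R$ by (D5), so the hypothesis of Theorem~\ref{thm:reduction} holds for every rank $r'\ge r$, and one cancels free summands one at a time as before. For $N\ge1$ we neither prove nor claim this statement about rows. The argument of Section~\ref{sec:rows} does not give it as it stands, since it needs $k-1>\dim U^{-1}S$, and $\dim U^{-1}S$ can exceed $\dim R$ by Remark~\ref{rem:exactdim}.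
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gupta}
Anjan Gupta, \emph{On the existence of unimodular elements and cancellation of projective modules over noetherian and non-noetherian rings}, arXiv:1411.0369 (2014).

\bibitem{Swan}
Swan, \emph{Projective modules over Laurent polynomial rings}, Trans. AMS 237 (1978).

\end{thebibliography}
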